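\title{Set-homogeneous tournaments are homogeneous}

\begin{abstract}
A directed graph is set-homogeneous if any two isomorphic finite induced subdigraphs are carried onto each other by some automorphism, and homogeneous if every isomorphism between such subdigraphs extends to an automorphism. We prove that for tournaments of any cardinality the two notions coincide. More precisely, if a group $G$ of automorphisms of a tournament $T$ is transitive on the copies of each finite tournament, then $G$ induces every isomorphism between finite subtournaments. In particular no countably infinite tournament is set-homogeneous without being homogeneous, and the countable set-homogeneous tournaments are the five tournaments in Lachlan's list. The method is amalgamation over finite subtournaments that have been made rigid by attaching a long transitive tournament.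
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{directed graph} is a set of vertices with an irreflexive relation $x\to y$, and a \emph{tournament} is a directed graph in which, for any two distinct vertices $x,y$, exactly one of the arcs $x\to y$, $y\to x$ is present. We identify a set of vertices with the subdigraph induced on it. A directed graph $T$ is
\begin{itemize}
\item \emph{set-homogeneous} if, whenever $U,V\subseteq T$ are finite and isomorphic, some automorphism $g$ of $T$ satisfies $g(U)=V$;
\item \emph{homogeneous} if every isomorphism between finite subsets of $T$ extends to an automorphism of $T$;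
\item \emph{$k$-homogeneous} if every isomorphism between $k$-element subsets extends to an automorphism of $T$.
\end{itemize}
A homogeneous directed graph is set-homogeneous. The distance between the two notions is measured by the symmetries of finite subsets. If $\varphi\colon U\to V$ is an isomorphism and $g(U)=V$, then $g^{-1}\varphi$ is an automorphism of $U$, and $\varphi$ extends if and only if $g^{-1}\varphi$ does. So a set-homogeneous $T$ is homogeneous exactly when every automorphism of every finite subset extends to $T$.

\begin{example}\label{ex:pentagon}
Let $T$ have vertex set $\mathbb{Z}/5\mathbb{Z}$ and arcs $x\to x+1$. Its automorphisms are the five rotations. The $2$-element subsets form two orbits, the arcs $\{x,x+1\}$ and the nonadjacent pairs $\{x,x+2\}$. The $3$-element subsets form two orbits, the sets $\{x,x+1,x+2\}$ with two arcs and the sets $\{x,x+1,x+3\}$ with one. The subsets of each other size form one orbit. So $T$ is set-homogeneous. It is not homogeneous: no rotation exchanges $0$ and $2$.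
\end{example}

The symmetry that fails to extend in this example is an involution, and a tournament has none, since exchanging two vertices reverses the arc between them. The smallest tournament with a nontrivial automorphism is the $3$-cycle $C_3$. With so little symmetry available to be lost, one would guess that set-homogeneous tournaments are homogeneous, and it is known that every set-homogeneous tournament is $k$-homogeneous for $k\le 4$. But there are finite tournaments of every size $k\ge3$ with nontrivial automorphisms (a $3$-cycle dominating a transitive tournament, for instance), and set-homogeneity says nothing directly about them, so treating one $k$ after another settles nothing. The following question comes from the paper of Gray, Macpherson, Praeger and Royle \cite{GMPR}.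
\begin{quote}
\emph{Is there a countably infinite tournament that is set-homogeneous but not homogeneous?}
\end{quote}
The answer is no. To state the full result we name five tournaments: the single vertex $I_1$; the $3$-cycle $C_3$; the rationals $\mathbb{Q}$ with $x\to y$ if $x<y$; the \emph{dense local order} $S(2)$, whose vertices are the points $e^{i\theta}$, $\theta\in\mathbb{Q}$, of the unit circle (no two are antipodal, as $\pi$ is irrational), with $x\to y$ if the counterclockwise angle from $x$ to $y$ is less than $\pi$; and the \emph{random tournament} $T^\infty$, the countable homogeneous tournament that contains a copy of every finite tournament.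

\begin{theorem}\label{thm:main}
Let $T$ be a nonempty tournament of any cardinality and let $G\le\operatorname{Aut}(T)$ be such that any two isomorphic finite subtournaments of $T$ lie in the same $G$-orbit. Then every isomorphism between finite subtournaments of $T$ is induced by an element of $G$. In particular every set-homogeneous tournament is homogeneous, and $G$ is dense in $\operatorname{Aut}(T)$. The countable set-homogeneous tournaments are exactly $I_1$, $C_3$, $\mathbb{Q}$, $S(2)$ and $T^\infty$.
\end{theorem}

Density refers to the topology of pointwise convergence: every automorphism of $T$ agrees on any given finite set with some element of $G$. The question is the case $G=\operatorname{Aut}(T)$ with $T$ countably infinite. Allowing a subgroup $G$ is what makes induction possible, because we shall pass to subsets of $T$ acted on by stabilizers. The group form is special to tournaments: on the complete graph with vertex set $\mathbb{Q}$, the order-preserving permutations are transitive on $n$-element subsets for each $n$, but never exchange two vertices.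

\subsection*{Plan of the proof}
Call a tournament \emph{rigid} if its only automorphism is the identity. Between rigid finite sets, set-homogeneity already gives homogeneity. So, given $\varphi\colon U\to V$, we try to enlarge $U$ to a rigid finite set $W\subseteq T$ and to extend $\varphi$ to $W$ one vertex at a time. Both steps need vertices with prescribed arcs, and so the problem becomes: which finite tournaments occur in $T$? The only tool is that two configurations occurring in $T$ can be glued along a common \emph{rigid} part, with no control over the arcs between the new vertices. Section~\ref{sec:pairs} shows this tool at work on three and four vertices and disposes of finite $T$.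

For infinite $T$ there is a dichotomy. Either all out- and in-neighborhoods are transitive, and then $T$ can be unrolled into a colored linear order (Section~\ref{sec:local}); or $T$ contains both a vertex dominating a $3$-cycle and a vertex dominated by one, and then we show that $T$ contains every finite tournament. For this we use that attaching a long transitive tournament, a \emph{line}, makes any finite tournament rigid. The finite tournaments that occur in $T$ with an arbitrary line attached form an amalgamation class (Section~\ref{sec:robust}), and by the theorems of Fra\"{\i}ss\'e and Lachlan such a class contains everything once it contains a $3$-cycle together with a source or a sink. We reach that point in four steps: a vertex with a line attached and a line with a line attached (Section~\ref{sec:rich}), then a $3$-cycle, and finally a $3$-cycle with a source or sink (Section~\ref{sec:cells}). These two theorems are the only outside results used; the fact about $k\le4$ is not needed.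

\section{Finite tournaments, lines and rigidity}\label{sec:prelim}

\subsection*{Notation}
We write $X\to Y$ if $x\to y$ for all $x\in X$, $y\in Y$, and say that $X$ \emph{dominates} $Y$; a vertex $x$ stands for $\{x\}$ in such expressions. The tournament $[X_1,\dots,X_r]$ is the disjoint union of the $X_i$ with $X_i\to X_j$ for $i<j$. The out- and in-neighborhoods of $x$ are $x^+=\{y: x\to y\}$ and $x^-=\{y:y\to x\}$. A \emph{source} dominates all other vertices and a \emph{sink} is dominated by them. A vertex $v\notin U$ is \emph{mixed} over $U$ if neither $v\to U$ nor $U\to v$. We say that $T$ \emph{embeds} $X$ if some subset of $T$ is isomorphic to $X$, and \emph{omits} $X$ otherwise. The \emph{dual} of a tournament is obtained by reversing all arcs.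

A tournament is \emph{transitive} if $\to$ is a linear order, equivalently if it omits $C_3$. A \emph{line} is a finite transitive tournament $l_1\to\dots\to l_n$, meaning $l_i\to l_j$ for $i<j$; it may be empty. The line with $n$ vertices is $L_n$. We put
\[
D=[I_1,C_3],\qquad D^*=[C_3,I_1].
\]
A tournament is \emph{strong} if, for every partition of it into two nonempty parts, there are arcs between the parts in both directions.

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(a)] The automorphism group of a finite tournament has odd order. Lines are rigid.
\item[(b)] There is exactly one $4$-vertex tournament $C_4$ with neither source nor sink, and it is rigid. The other $4$-vertex tournaments are $L_4$, $D$, $D^*$. If $U\cong C_3$ and $v$ is mixed over $U$, then $U\cup\{v\}\cong C_4$.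
\item[(c)] If every arc of a tournament $K$ lies in a $3$-cycle, then $K$ is strong.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A group of even order contains an involution, which exchanges two vertices and so reverses an arc. The vertices of a line have distinct out-degrees.

(b) Without source or sink the out-degrees lie in $\{1,2\}$ and sum to $6$, so they are $2,2,1,1$. Let $a\to b$ have out-degree $2$ and $c\to d$ out-degree $1$. Then $a,b\to c$, hence $d\to a$, hence $b\to d$. All arcs are determined, and every automorphism fixes the arcs $a\to b$ and $c\to d$. A $4$-vertex tournament with a source is $[I_1,L_3]$ or $[I_1,C_3]$, and dually for a sink. In $U\cup\{v\}$ neither $v$ nor a vertex of the cycle $U$ is a source or sink.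

(c) Let $K=P\sqcup R$ with an arc $r\to p$ from $R$ to $P$, in a $3$-cycle $r\to p\to z\to r$. If $z\in R$ then $p\to z$ goes from $P$ to $R$; if $z\in P$ then $z\to r$ does.
\end{proof}

\subsection*{Words and anchors}
The \emph{word} of a vertex $v\notin L$ over a line $L=(l_1\to\dots\to l_n)$ is the sequence whose $i$-th letter is $+$ if $l_i\in v^+$ and $-$ if $l_i\in v^-$. The tournament $\{v\}\cup L$ is transitive exactly when the word has the form $-\cdots-+\cdots+$, since a $3$-cycle $v\to l_i\to l_j\to v$ is a $+$ before a $-$. For a finite tournament $A$ and a line $L$, the symbol $A\cup L$ denotes a tournament on the disjoint union that induces the given $A$ and $L$; it is specified by choosing a word over $L$ for each vertex of $A$.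

We want to destroy the automorphisms of $A$ by attaching a line. The danger is that an automorphism of $A\cup L$ might exchange vertices of $A$ with vertices of $L$, as the rotation does when $C_3$ is viewed as a vertex with word $+-$ over $L_2$. An \emph{anchor} for $A$ in $A\cup L$ is a subline of $L$ with $2m$ elements, $m\ge 3|A|+1$, over which every vertex of $A$ has the word $+^m-^m$.

\begin{lemma}\label{lem:anchor}
Let $Z=A\cup L$ with $A$ finite and $L$ a line, and let $\alpha\in\operatorname{Aut}(Z)$.
\begin{enumerate}
\item[(a)] $\alpha$ moves at most $3|A|$ vertices.
\item[(b)] If $L$ contains an anchor for $A$, then $\alpha(A)=A$ and $\alpha$ fixes $L$ pointwise. If moreover $A$ is rigid, or the vertices of $A$ have pairwise distinct words over $L$, then $Z$ is rigid.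
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $O$ be an orbit of $\langle\alpha\rangle$ of size $s>1$, and put $k_O=|O\cap A|$, $t=|O\cap L|$. All vertices of $O$ have the same out-degree in $O$, namely $(s-1)/2$, so $O$ has no source and is not contained in $L$; thus $k_O\ge1$. If $t\ge1$, the first vertex of $O\cap L$ has out-degree at least $t-1$ in $O$, so $t\le(s+1)/2$. Hence $s=t+k_O\le (s+1)/2+k_O$, that is, $s\le 2k_O+1\le 3k_O$. Sum over the orbits.

(b) Suppose $a\in A$ and $b=\alpha(a)\in L$. By (a), $\alpha$ fixes some $l$ in the first half of the anchor and some $l'$ in the second half. Applying $\alpha$ to $a\to l$ and $l'\to a$ gives $b\to l\to l'\to b$, a $3$-cycle in $L$. So $\alpha$ preserves $A$, hence $L$, and fixes the rigid $L$ pointwise. Then $\alpha$ restricts to an automorphism of $A$ that preserves words over $L$.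
\end{proof}

The example $C_3$ shows that the bound in (a) is attained. The order of the signs in an anchor matters: in $[L_m,C_3,L_m]$, viewed as a vertex of the cycle together with a line, the vertex has word $-^m+^m$ over a subline, and the rotation moves it into the line.

To make the words of vertices $a_1,\dots,a_r$ pairwise distinct, we put into the line a \emph{separator}: elements $f_1,\dots,f_r$ with $a_i\to f_i$ and $f_i\to a_j$ for $j\ne i$.

\subsection*{Two classical theorems}
The \emph{age} of a tournament is the class of finite tournaments that it embeds. A class $\mathcal{K}$ of finite tournaments has the \emph{amalgamation property} if for any embeddings $f_i\colon A_0\to A_i$ $(i=1,2)$ between members of $\mathcal{K}$ there are $B\in\mathcal{K}$ and embeddings $h_i\colon A_i\to B$ with $h_1f_1=h_2f_2$. The same statement with $A_0=\emptyset$ is the \emph{joint embedding property}. \emph{Fra\"{\i}ss\'e's theorem}, for tournaments, says that a nonempty class of finite tournaments that is closed under isomorphism and subtournaments and has both properties is the age of a countable homogeneous tournament, unique up to isomorphism. The class of all finite tournaments gives $T^\infty$.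

\begin{theorem}[Lachlan \cite{Lachlan}]\label{thm:lachlan}
Every countable homogeneous tournament is isomorphic to $I_1$, $C_3$, $\mathbb{Q}$, $S(2)$ or $T^\infty$.
\end{theorem}

In the first four tournaments all sets $x^+$ and $x^-$ are transitive (in $S(2)$ they lie in open half-circles). So $T^\infty$ is the only one of the five that embeds $D$ or $D^*$.

\section{Set-homogeneous pairs and the method on few vertices}\label{sec:pairs}

A \emph{set-homogeneous pair} $(T,G)$ consists of a nonempty tournament $T$ and a group $G$ acting on $T$ by automorphisms, such that any two isomorphic finite subsets of $T$ lie in the same $G$-orbit. The action need not be faithful, since $G$ will often be a stabilizer acting on a subset. A map is \emph{induced by $G$} if it is the restriction of an element of $G$. We write $G_a$ for the stabilizer of a vertex $a$ and $G_{(L)}$ for the pointwise stabilizer of a set $L$. The dual of $T$ with the same $G$ is again a set-homogeneous pair, so each statement has a dual; it exchanges $D$ with $D^*$ and $x^+$ with $x^-$, and preserves $L_n$, $C_3$, $C_4$.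

\begin{lemma}\label{lem:base}
Let $(T,G)$ be a set-homogeneous pair and $B$ a finite tournament.
\begin{enumerate}
\item[(a)] If $B$ is rigid, every isomorphism between copies of $B$ in $T$ is induced by $G$.
\item[(b)] Suppose every isomorphism between copies of $B$ in $T$ is induced by $G$. If $B\subseteq B_1$ and $T$ embeds the finite tournament $B_1$, then every embedding $f\colon B\to T$ extends to an embedding of $B_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\varphi\colon U\to V$ is such an isomorphism and $g(U)=V$, then $g^{-1}\varphi$ is an automorphism of $U$, hence the identity. (b) Let $e\colon B_1\to T$ be an embedding. The isomorphism $fe^{-1}\colon e(B)\to f(B)$ is induced by some $g\in G$, and $ge$ extends $f$.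
\end{proof}

In particular $G$ is transitive on vertices and on arcs. In the situation of (b) we say that $B_1$ \emph{embeds over} the given copy of $B$. If two extensions $B_1,B_2$ of $B$ embed in $T$, both embed over one copy of $B$; we call this \emph{amalgamating over $B$} and identify $B_1,B_2$ with their images. Two things are then out of our hands: a vertex of $B_1\setminus B$ may coincide with one of $B_2\setminus B$, unless a vertex of $B$ tells them apart, and the arcs between $B_1\setminus B$ and $B_2\setminus B$ are unknown.

\begin{lemma}\label{lem:criterion}
Let $(T,G)$ be a set-homogeneous pair such that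
\begin{enumerate}
\item[(i)] every finite $U\subseteq T$ lies in a finite rigid $W\subseteq T$;
\item[(ii)] for every isomorphism $\varphi\colon U\to V$ between finite subsets and every $x\in T\setminus U$, the map $\varphi$ extends to an embedding of $U\cup\{x\}$ in $T$.
\end{enumerate}
Then every isomorphism between finite subsets of $T$ is induced by $G$.
\end{lemma}

\begin{proof}
Given $\varphi\colon U\to V$, take $W$ as in (i), extend $\varphi$ to an embedding of $W$ by repeated use of (ii), and apply Lemma~\ref{lem:base}(a).
\end{proof}

\begin{lemma}\label{lem:loc}
If $(T,G)$ is a set-homogeneous pair, $a\in T$ and $a^+\ne\emptyset$, then $(a^+,G_a)$ is a set-homogeneous pair. The same holds for $a^-$.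
\end{lemma}

\begin{proof}
If $X\cong Y$ are finite subsets of $a^+$, then $[a,X]\cong[a,Y]$. An element $g\in G$ mapping $[a,X]$ onto $[a,Y]$ maps source to source, so it fixes $a$ and maps $X$ onto $Y$.
\end{proof}

\subsection*{The first symmetry: rotating a $3$-cycle}
Here the plan can be seen in miniature. A $3$-cycle $U$ becomes rigid when one mixed vertex is added, and a rotation of $U$ is induced by $G$ as soon as a mixed vertex and its rotated counterpart both exist in $T$.

\begin{lemma}\label{lem:rotation}
Let $(T,G)$ be a set-homogeneous pair. Every isomorphism between subsets of $T$ with at most three vertices is induced by $G$.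
\end{lemma}

\begin{proof}
Lines are rigid, so by the remark in the introduction it suffices to show that $G$ induces the rotations of a $3$-cycle $U=\{u_0,u_1,u_2\}$, $u_i\to u_{i+1}$, indices modulo $3$. The setwise stabilizer of $U$ induces a subgroup of $\operatorname{Aut}(U)\cong\mathbb{Z}/3\mathbb{Z}$; suppose it is the trivial subgroup.

A vertex mixed over $U$ is of the \emph{first kind} if it has exactly one in-neighbor in $U$, and of the \emph{second kind} if it has exactly one out-neighbor in $U$; call that neighbor its \emph{partner}. If $v,v'$ are of the same kind with partners $u_i,u_{i'}$, then $v\mapsto v'$, $u_j\mapsto u_{j+i'-i}$ is an isomorphism between copies of the rigid tournament $C_4$. It is induced by $G$ and stabilizes $U$, so $i=i'$. Thus all vertices of one kind have the same partner.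

For each $i$ choose $h\in G$ with $h(u_{i+1})=u_i$ and $h(u_{i+2})=u_{i+1}$, and put $v_i=h(u_i)$. Then $u_{i+1}\to v_i\to u_i$, and $v_i\notin U$, since otherwise $h$ would rotate $U$. If $v_i\to u_{i+2}$ then $v_i$ is of the first kind with partner $u_{i+1}$; if $u_{i+2}\to v_i$ then it is of the second kind with partner $u_i$. Two of $v_0,v_1,v_2$ are of the same kind, and they have different partners, a contradiction.
\end{proof}

This already settles the finite case.

\begin{proposition}\label{prop:finite}
If $(T,G)$ is a set-homogeneous pair with $T$ finite, then $T\cong I_1$ or $T\cong C_3$.
\end{proposition}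

\begin{proof}
Induction on $|T|$. By vertex-transitivity all out-degrees equal some $k$, and counting arcs gives $|T|=2k+1$. If $k\ge1$, Lemma~\ref{lem:loc} and induction give $a^+\cong I_1$ or $C_3$. So $k\in\{0,1,3\}$, and $k=0,1$ give $I_1$, $C_3$. Let $k=3$, so that $a^+\cong C_3$ for all $a$. For an arc $a\to b$, one of the three out-neighbors of $b$ lies in $a^+$, and the other two, $z$ and $z'$, form $b^+\cap a^-$. By Lemma~\ref{lem:rotation} the isomorphism of $3$-cycles $a\mapsto a$, $b\mapsto b$, $z\mapsto z'$ is induced by some $g\in G$. This $g$ preserves $b^+\cap a^-$, so it exchanges $z$ and $z'$, reversing an arc.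
\end{proof}

\begin{lemma}\label{lem:infinite}
Let $(T,G)$ be a set-homogeneous pair with $T$ infinite. Then all $a^+$ and $a^-$ are infinite, and $T$ embeds every line. If $T$ embeds $C_3$, then $T$ is strong and embeds $C_4$.
\end{lemma}

\begin{proof}
All sets $a^+$ have the same cardinality. If it were a finite number $k$, then in a set of $2k+2$ vertices the average out-degree $(2k+1)/2$ would exceed $k$. Dually $a^-$ is infinite. By Lemma~\ref{lem:loc}, $(a^+,G_a)$ satisfies the same hypotheses, so if every such $T$ embeds $L_n$, then every such $T$ embeds $[a,L_n]=L_{n+1}$.

Let $T$ embed $C_3$. By arc-transitivity every arc lies in a $3$-cycle, so $T$ is strong by Lemma~\ref{lem:small}(c). To find $C_4$ we look for a vertex mixed over a $3$-cycle. Let $U$ be a $3$-cycle and $v\notin U$ not mixed over $U$; up to duality $U\to v$. Take $u\in U$ and a $3$-cycle $u\to v\to z\to u$. Then $z\notin U$, because $v\to z$. If $z$ is not mixed over $U$, then $z\to U$, and a vertex $u'\in U\setminus\{u\}$ satisfies $z\to u'\to v$, so it is mixed over $\{u,v,z\}$.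
\end{proof}

\subsection*{The first amalgam: $D$ and $D^*$ occur together}
The next proof is the pattern for all later ones. We glue two known configurations along a rigid base, chosen so that the new vertices are distinct and \emph{both} directions of the unknown arc produce the tournament we want.

\begin{lemma}\label{lem:DD}
Let $(T,G)$ be a set-homogeneous pair with $T$ infinite. If $T$ embeds one of $D$, $D^*$, it embeds both.
\end{lemma}

\begin{proof}
Up to duality $T$ embeds $D$, hence $C_3$, hence $C_4$. The base is the line $x\to u\to y$. Adding $c$ with $x\to c$, $y\to c$, $c\to u$ gives $D$, with source $x$ and cycle $c\to u\to y\to c$. Adding instead $a$ with $a\to x$, $u\to a$, $y\to a$ gives a tournament with out-degrees $2,2,1,1$, which is $C_4$. Amalgamate over the line; $a\neq c$ because $a\to x\to c$. If $a\to c$, the cycle $a\to x\to y\to a$ dominates $c$. If $c\to a$, the cycle $c\to u\to y\to c$ dominates $a$. Either way $D^*$ embeds.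
\end{proof}

Call a set-homogeneous pair $(T,G)$ \emph{rich} if $T$ is infinite and embeds $D$ and $D^*$. The dual of a rich pair is rich. By Lemma~\ref{lem:infinite}, in a rich pair $T$ is strong and embeds all lines and all tournaments with at most four vertices. By Lemma~\ref{lem:DD}, an infinite set-homogeneous pair that is not rich omits both $D$ and $D^*$.

\section{Tournaments omitting $D$ and $D^*$}\label{sec:local}

The model is $S(2)$. Fix a vertex $a$ and replace each vertex of $a^-$ by its antipode. All vertices other than $a$ now lie in one open half-circle and are linearly ordered by angle, and the tournament can be recovered from this order and the record of which vertices were moved: arcs between a moved and an unmoved vertex have been reversed. This can be said without a circle.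

Let $a$ be a vertex of any tournament $T$. Color $T\setminus\{a\}$ with the two colors $a^+$ and $a^-$, and define $x\prec_a y$ to mean that $x\to y$ and $x,y$ have the same color, or $y\to x$ and $x,y$ have different colors. Then $\prec_a$ is a tournament on $T\setminus\{a\}$, and $T$ is determined by $\prec_a$ and the coloring, which may be prescribed arbitrarily.

\begin{lemma}\label{lem:switch}
A tournament on four vertices, one of which is $a$, is isomorphic to $D$ or $D^*$ if and only if $\prec_a$ is a $3$-cycle on the other three.
\end{lemma}

\begin{proof}
If the three vertices have the same color, then $\prec_a$ agrees with $\to$ on them and $a$ is a source or sink, so both conditions say that the three vertices form a $C_3$. Assume now that both colors occur.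

Let $x\prec_a y\prec_a z\prec_a x$, labeled so that $z$ is the vertex whose color differs from the other two. Then $x\to y$, $z\to y$, $x\to z$. If $x,y\in a^+$, the cycle $a\to x\to z\to a$ dominates $y$, giving $D^*$. If $x,y\in a^-$, then $x$ dominates the cycle $y\to a\to z\to y$, giving $D$.

Conversely let the tournament be $D$ or $D^*$. As $a$ is neither source nor sink, it lies on the cycle, say $a\to x\to z\to a$, and so $z\prec_a x$. Let $y$ be the fourth vertex. If $y$ is a source, then $y\in a^-$, and $y\to x$, $y\to z$ give $x\prec_a y\prec_a z$. If $y$ is a sink, then $y\in a^+$, and $x\to y$, $z\to y$ give $x\prec_a y\prec_a z$ again.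
\end{proof}

\begin{proposition}\label{prop:local}
Let $(T,G)$ be a set-homogeneous pair with $T$ infinite, omitting $D$ and $D^*$. Then every isomorphism between finite subsets of $T$ is induced by $G$.
\end{proposition}

\begin{proof}
If $T$ omits $C_3$, all finite subsets are lines and Lemma~\ref{lem:base}(a) applies. Assume $T$ embeds $C_3$; then it embeds $C_4$ and all lines. By Lemma~\ref{lem:switch}, each $\prec_a$ is a linear order. We verify the hypotheses of Lemma~\ref{lem:criterion}.

\emph{Density: every open $\prec_a$-interval with endpoints in $(T\setminus\{a\})\cup\{\pm\infty\}$ contains vertices of both colors.} Let $B\subseteq T$ consist of $a$ and the endpoints that are vertices, so $|B|\le3$. Let $B_1=B\cup\{v\}$ be the abstract tournament in which $v$ has the desired color and the desired position in the order. If $|B_1|\le3$, it is a line or $C_3$. If $|B_1|=4$, it is $L_4$ or $C_4$ by Lemma~\ref{lem:switch}. So $T$ embeds $B_1$, and by Lemmas~\ref{lem:rotation} and~\ref{lem:base}(b) it embeds over $B$.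

\emph{Condition (ii).} For $U=\emptyset$ there is nothing to prove. Otherwise pick $a\in U$. The map $\varphi$ carries $\prec_a$ and the colors at $a$ to $\prec_{\varphi(a)}$ and the colors at $\varphi(a)$. The vertex $x$ lies in one of the open intervals into which $U\setminus\{a\}$ cuts the order $\prec_a$. By density, the corresponding interval for $V\setminus\{\varphi(a)\}$ contains a vertex $x'$ of the corresponding color, and $x\mapsto x'$ preserves order and color, hence arcs.

\emph{Condition (i).} Removing the vertices of $U$ from a long line in $T$, we get a line $Y\subseteq T\setminus U$ with $|Y|=3|U|+1$. Put $W=U\cup Y$. By Lemma~\ref{lem:anchor}(a) an automorphism of $W$ fixes some vertex $y$. It then preserves $W\cap y^+$ and $W\cap y^-$, which are lines because $T$ omits $D$ and $D^*$, and so it fixes them pointwise.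
\end{proof}

\begin{remark}\label{rem:S2}
In $S(2)$, the order $\prec_a$ is the order by angle on an open half-circle in which both colors are dense. So density and hence condition (ii) hold, and since $S(2)$ is countable, extending a finite isomorphism and its inverse alternately shows that $S(2)$ is homogeneous.
\end{remark}

\section{Rich pairs: gaps and double lines}\label{sec:rich}

From now on the goal is to show that a rich pair embeds every finite tournament. We shall argue inside subsets of $T$ defined by their arcs to a fixed line, and we first need to know that richness passes to neighborhoods.

\begin{lemma}\label{lem:richloc}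
If $(T,G)$ is rich and $a\in T$, then $(a^+,G_a)$ and $(a^-,G_a)$ are rich.
\end{lemma}

\begin{proof}
By duality consider $a^+$. The pair $(a^+,G_a)$ is set-homogeneous and infinite, and $a^+$ contains a $3$-cycle because $D$ embeds and $G$ is vertex-transitive. Suppose it is not rich. Then $a^+$ omits $D$ and $D^*$, so $T$ omits $[I_1,D]$ and $[I_1,D^*]$.

Every $3$-cycle $U\subseteq T$ is dominated by a vertex, since one is and $G$ is transitive on $3$-cycles. This vertex $d(U)$ is unique, since two of them would form $[I_1,D]$ with $U$. We locate the other vertices $v\notin U\cup\{d(U)\}$. If $U\to v$, then $v\to d(U)$, for otherwise $d(U)$ dominates a copy of $D^*$. If $v$ is mixed over $U$, then $d(U)\to v$: indeed $a^+$ embeds $C_4$ by Lemma~\ref{lem:infinite}, so every copy of $C_4$ in $T$ is dominated by a vertex, and a vertex dominating $U\cup\{v\}$ must be $d(U)$.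

For a $3$-cycle $U\subseteq a^+$ we have $d(U)=a$, so a vertex of $a^-$ neither dominates $U$ nor is mixed over it; thus $U\to a^-$. As $G_a$ is transitive on $a^+$, every vertex of $a^+$ lies on a $3$-cycle in $a^+$, and therefore $a^+\to a^-$. But $D^*$ embeds, so $a^-$ contains a $3$-cycle, and it is dominated by each of the infinitely many vertices of $a^+$. This contradicts uniqueness.
\end{proof}

For a line $L=(l_1\to\dots\to l_n)$ in $T$ and $0\le i\le n$, the $i$-th \emph{gap} $K_i(L)$ is the set of vertices of $T\setminus L$ with word $-^i+^{n-i}$, that is, those that fit into the line after $l_i$.

\begin{corollary}\label{cor:gaps}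
If $(T,G)$ is rich and $L\subseteq T$ is a line, then $(K_i(L),G_{(L)})$ is rich for each $i$. In particular $T$ embeds $[L_r,C_3,L_s]$ for all $r,s\ge0$.
\end{corollary}

\begin{proof}
Induction on $n=|L|$; for $n=0$ the gap is $T$. If $i\ge1$, then $K_i(L)$ is the $(i-1)$-th gap of $L\setminus\{l_1\}$ in the rich pair $(l_1^+,G_{l_1})$. If $i=0<n$, it is the $0$-th gap of $L\setminus\{l_n\}$ in $(l_n^-,G_{l_n})$.
\end{proof}

\subsection*{A vertex and a line}
To embed $\{v\}\cup L$ by induction we must amalgamate over a smaller tournament of the same form, which need not be rigid. The next lemma shows that its symmetry can only be a rotation inside a gap, which is already under control.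

\begin{lemma}\label{lem:pointaut}
Let $X=\{v\}\cup L$ with $L$ a line.
\begin{enumerate}
\item[(a)] If $X$ has a nontrivial automorphism $\alpha$, then $X=[N,Z,P]$ with $N,P$ lines and $Z\cong C_3$, and $\alpha$ fixes $N\cup P$ pointwise.
\item[(b)] If $(T,G)$ is rich, every isomorphism between copies of $X$ in $T$ is induced by $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\alpha$ fixed $v$ it would preserve $L$ and be trivial. So the $\langle\alpha\rangle$-orbit $Z$ of $v$ has odd size at least $3$. As $X$ is not rigid, it contains a $3$-cycle. Every $3$-cycle contains $v$, and the powers of $\alpha$ permute the $3$-cycles, so every $3$-cycle contains $Z$. Hence $Z$ is the unique $3$-cycle $z_0\to z_1\to z_2\to z_0$. A vertex $l$ mixed over $Z$ would have $l\to z_i$ and $z_{i+1}\to l$ for some $i$, giving a second $3$-cycle. So $X\setminus Z=N\sqcup P$ with $N\to Z\to P$, and $N\to z\to P$ inside $L$ for $z\in Z\setminus\{v\}$ gives $N\to P$. The lines $N$ and $P$ are preserved by $\alpha$, hence fixed pointwise.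

(b) It suffices to induce a nontrivial automorphism $\alpha$ of a copy $X\subseteq T$. In the notation of (a), $Z$ lies in a gap of the line $[N,P]$. By Corollary~\ref{cor:gaps} and Lemma~\ref{lem:rotation}, the rotation $\alpha|_Z$ is induced by an element of $G_{(N\cup P)}$.
\end{proof}

\begin{lemma}\label{lem:point}
If $(T,G)$ is rich, $T$ embeds every tournament $\{v\}\cup L$ with $L$ a line.
\end{lemma}

\begin{proof}
Let $X=\{v\}\cup L$ be a counterexample with $n=|L|$ minimal, and let $w$ be the word of $v$. As $X$ is not a line, $w$ is not constant; pick $i$ with $w_i\ne w_{i+1}$ and put $L'=L\setminus\{l_i,l_{i+1}\}$. By minimality $X\setminus\{l_i\}$ and $X\setminus\{l_{i+1}\}$ embed, and by Lemmas~\ref{lem:pointaut}(b) and~\ref{lem:base}(b) they embed over one copy of $\{v\}\cup L'$ in $T$. The images of $l_i$ and $l_{i+1}$ lie in the gap $K=K_{i-1}(L')$, one in $v^+$ and the other in $v^-$. The arc between them may point the wrong way, and we repair this using that $K$ is strong.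

If $v\notin K$, then $K=(K\cap v^+)\sqcup(K\cap v^-)$ with both parts nonempty, so there is an arc of $K$ from the part with sign $w_i$ to the part with sign $w_{i+1}$. Its ends can serve as $l_i$ and $l_{i+1}$, and $X$ embeds. If $v\in K$, then $w=-^{i-1}w_iw_{i+1}+^{n-i-1}$, so $X$ is a line when $w_iw_{i+1}={-}{+}$ and $X\cong[L_{i-1},C_3,L_{n-i-1}]$ when $w_iw_{i+1}={+}{-}$. Both embed.
\end{proof}

\subsection*{Two lines}
A \emph{double line} is a finite tournament whose vertex set is the union of two transitive sets, that is, a tournament $X\cup L$ with $X$ and $L$ lines. Now two consecutive vertices $l_1\to l_2$ of $L$ have prescribed arcs to all of $X$, and no strong set is available in which to correct the arc between them. Instead we \emph{double}: the base contains two copies of $X$, and the two new vertices play the roles of $l_1,l_2$ over one copy and of $l_2,l_1$ over the other.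

\begin{lemma}\label{lem:double}
If $(T,G)$ is rich, $T$ embeds every double line.
\end{lemma}

\begin{proof}
We embed $X\cup L$ by induction on $|L|$, for all lines $X$ at once. For $|L|\le1$ use Lemmas~\ref{lem:infinite} and~\ref{lem:point}. Let $|L|\ge2$ and $L'=L\setminus\{l_1,l_2\}$. Let $Y=[X,X',e,E]$ be a line, where $X'$ is a copy of $X$, $e$ is a vertex and $|E|=2(3|L'|+1)$. Define $B=L'\cup Y$ so that each vertex of $L'$ has, over $X$ and over $X'$, its word over $X$ in $X\cup L$, so that $E$ is an anchor for $L'$, and with arbitrary arcs to $e$. By Lemma~\ref{lem:anchor}(b), applied with $A=L'$, the tournament $B$ is rigid.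

Let $w_1,w_2$ be the words of $l_1,l_2$ over $X$. Form two one-vertex extensions of $B$: a vertex $x$ with $x\to L'$, word $w_1$ over $X$, word $w_2$ over $X'$, and $x\to e$; a vertex $x'$ with $x'\to L'$, word $w_2$ over $X$, word $w_1$ over $X'$, and $e\to x'$. Their arcs to $E$ are arbitrary. Each extension is the union of the line $Y$ and a line with $|L|-1$ vertices, so it embeds by induction. Amalgamate over $B$; the vertex $e$ forces $x\ne x'$. If $x\to x'$, then $X\cup[x,x',L']\cong X\cup L$. If $x'\to x$, then $X'\cup[x',x,L']\cong X\cup L$.
\end{proof}

\section{Robust tournaments form an amalgamation class}\label{sec:robust}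

The age of $T$ can so far be amalgamated only over rigid bases. To amalgamate over an arbitrary base $A_0$ we would attach a line that makes it rigid, and this requires the two extensions of $A_0$ to embed with that line attached. This suggests the definition. Let $(T,G)$ be rich. A finite tournament $A$ is \emph{robust} for $T$ if $T$ embeds every tournament $A\cup L$ with $L$ a line. Robust tournaments embed in $T$ (take $L=\emptyset$), and lines are robust by Lemma~\ref{lem:double}.

\begin{lemma}\label{lem:AP}
If $(T,G)$ is rich, the class of robust tournaments is closed under isomorphism and subtournaments, and has the joint embedding and amalgamation properties.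
\end{lemma}

\begin{proof}
If $A'\subseteq A$, any $A'\cup L$ extends to some $A\cup L$ by choosing words for $A\setminus A'$ arbitrarily; so subtournaments of robust tournaments are robust.

Let $A_1,A_2$ be robust. We may assume that they induce the same tournament on $A_0=A_1\cap A_2$, which may be empty. Let $B_1,\dots,B_r$ be all tournaments on the set $A_1\cup A_2$ that induce $A_1$ and $A_2$. Suppose that none is robust, and choose for each $j$ a tournament $B_j\cup M_j$, with $M_j$ a line, that $T$ omits. We place all these obstructions in one line $L=[M_1,\dots,M_r,F,E]$. Each vertex of $A_1\cup A_2$ has over $M_j$ its word in $B_j\cup M_j$; the block $F$ is a separator for $A_1\cup A_2$; and all vertices have the word $+^m-^m$ over $E$, where $m=3|A_0|+1$.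

This defines $A_1\cup L$ and $A_2\cup L$, which embed in $T$, and their common part $A_0\cup L$ is rigid by Lemma~\ref{lem:anchor}(b). Amalgamate over it. The separator keeps $A_1\setminus A_0$ and $A_2\setminus A_0$ disjoint, so $T$ induces on $A_1\cup A_2$ some $B_j$, and then $T$ contains $B_j\cup M_j$, a contradiction.
\end{proof}

\begin{corollary}\label{cor:all}
Let $(T,G)$ be rich. If $D$ or $D^*$ is robust, then $T$ embeds every finite tournament.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:AP} and Fra\"{\i}ss\'e's theorem the robust tournaments are the age of a countable homogeneous tournament. It embeds $D$ or $D^*$, so by Theorem~\ref{thm:lachlan} it is $T^\infty$. Thus every finite tournament is robust.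
\end{proof}

The two classical theorems are applied to the class of robust tournaments, not to $T$. This is why the cardinality of $T$ plays no role.

\section{Cells, and the robustness of $D$ or $D^*$}\label{sec:cells}

To say that $A$ is robust is to say that its vertices can be found in $T$ with prescribed words over a line. For a line $L\subseteq T$ and a word $p$ of length $|L|$, the \emph{cell} $\Delta(L,p)$ is the set of vertices of $T\setminus L$ with word $p$ over $L$. Gaps are the cells with $p=-^i+^{n-i}$.

\begin{lemma}\label{lem:contents}
If $(T,G)$ is rich, every cell $\Delta(L,p)$ embeds every double line, and in particular all lines, $C_3$, $D$ and $D^*$.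
\end{lemma}

\begin{proof}
Let $U=U_1\cup U_2$ with $U_1,U_2$ lines, and form $U\cup L$ by giving every vertex of $U$ the word $p$. Let $L^+$ and $L^-$ be the sets of elements of $L$ at which $p$ has the letter $+$ and $-$. Then $[U_1,L^+]$ and $[L^-,U_2]$ are lines covering $U\cup L$. So $U\cup L$ is a double line; it embeds by Lemma~\ref{lem:double}, and embeds over the rigid $L$. A tournament with at most four vertices is covered by two lines with at most two vertices each.
\end{proof}

\subsection*{A $3$-cycle across three cells}
Double lines let us place \emph{transitive} configurations in prescribed cells. A cycle has to come from elsewhere, and it comes from strongness. The mechanism is this. Let $y\to w$ be an arc, let $s$ lie between its ends, $y\to s\to w$, and let $t$ close it up, $w\to t\to y$. Then $s$ and $t$ lie on a common $3$-cycle: $s\to t\to y\to s$ if $s\to t$, and $t\to s\to w\to t$ if $t\to s$. We run this with $s$, $t$ and the arc in three different cells, optionally below or above a further vertex.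

\begin{lemma}\label{lem:triangle}
Let $(T,G)$ be rich, $L\subseteq T$ a line, $p_1,p_2,p_3$ pairwise distinct words over $L$, and $X\subseteq T\setminus L$ a set with $|X|\le1$. Suppose that over some subline of $L$ with twenty elements the words $p_1,p_2,p_3$ and the word of the vertex of $X$, if there is one, all read $+^{10}-^{10}$. Put $K_i=\{z\in\Delta(L,p_i): X\to z\}$. If $K_3$ contains a $3$-cycle, then there are $x_i\in K_i$ such that $\{x_1,x_2,x_3\}$ is a $3$-cycle. The same holds with $z\to X$ in place of $X\to z$.
\end{lemma}

\begin{proof}
Passing to the dual reverses the order of $L$ and exchanges the signs, so it preserves the word $+^{10}-^{10}$; the last statement therefore follows from the first. By Lemma~\ref{lem:anchor}(b), with $10=3\cdot3+1$,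
\begin{equation}\label{eq:rigid}
[X,S]\cup L \text{ is rigid for every line } S\subseteq K_1\cup K_2\cup K_3 \text{ with } |S|\le2 .
\end{equation}
Also, each abstract tournament $[X,S]\cup L$ with $S$ a line is a double line, so it embeds in $T$.

\emph{$K_3$ is strong.} Let $y_0\to y_0'$ be an arc of the given $3$-cycle and $y\to y'$ any arc of $K_3$. The map fixing $X\cup L$ with $y_0\mapsto y$, $y_0'\mapsto y'$ is an isomorphism between rigid sets by \eqref{eq:rigid}, so it is induced by some $g\in G$. This $g$ preserves $K_3$, so $y\to y'$ lies in a $3$-cycle of $K_3$. Apply Lemma~\ref{lem:small}(c).

\emph{The vertex $t$.} Embed $[X,t,y]\cup L$, where $t,y$ have words $p_2,p_3$, over the rigid $X\cup L$. This gives $t\in K_2$ with $K_3\cap t^+\neq\emptyset$. Embed $[X,w,t]\cup L$, where $w$ has word $p_3$, over the rigid $[X,t]\cup L$. This gives $K_3\cap t^-\ne\emptyset$. Since $p_2\ne p_3$, the two sets partition $K_3$, and by strongness there is an arc $y\to w$ of $K_3$ with $y\in t^+$ and $w\in t^-$.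

\emph{The vertex $s$.} Embed $[X,y,s,w]\cup L$, where $s$ has word $p_1$, over the rigid $[X,y,w]\cup L$. Then $s\in K_1$, $y\to s\to w$, and $s\ne t$ because $p_1\ne p_2$. By the observation before the lemma, $\{s,t,y\}$ or $\{s,t,w\}$ is a $3$-cycle.
\end{proof}

The lemma does not tell us the orientation of the cycle. As in Lemma~\ref{lem:double}, doubling makes this harmless.

\begin{lemma}\label{lem:C3}
If $(T,G)$ is rich, then $C_3$ is robust for $T$.
\end{lemma}

\begin{proof}
Let $C_3\cup M$ be given, with cycle $e_1\to e_2\to e_3\to e_1$ and words $q_1,q_2,q_3$ over the line $M$. Let $L\subseteq T$ be a line made of four consecutive blocks, two copies of $M$, a block of three elements and a block of twenty, and define words over $L$ blockwise: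
\[
\begin{array}{c|cccc}
 & M & M & & \\ \hline
p_1 & q_1 & q_2 & {+}{-}{-} & +^{10}-^{10}\\
p_2 & q_2 & q_1 & {-}{+}{-} & +^{10}-^{10}\\
p_3 & q_3 & q_3 & {-}{-}{+} & +^{10}-^{10}
\end{array}
\]
The cell $\Delta(L,p_3)$ contains a $3$-cycle by Lemma~\ref{lem:contents}. Lemma~\ref{lem:triangle} with $X=\emptyset$ gives a $3$-cycle on vertices $x_i\in\Delta(L,p_i)$. If $x_1\to x_2\to x_3\to x_1$, these vertices and the first copy of $M$ form $C_3\cup M$, with $e_i=x_i$. If $x_2\to x_1\to x_3\to x_2$, use the second copy, with $(e_1,e_2,e_3)=(x_2,x_1,x_3)$.
\end{proof}

For $D$ and $D^*$ we want to apply Lemma~\ref{lem:triangle} with $X=\{x\}$, and so we need a $3$-cycle in $\Delta(L,p_3)\cap x^+$ or in $\Delta(L,p_3)\cap x^-$. If there is none, the cell is a union of two transitive sets. For $T$ itself this is now easy to exclude.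

\begin{lemma}\label{lem:nottwo}
If $(T,G)$ is rich, then $T$ is not the union of two transitive sets.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:C3}, $T$ contains a tournament $U\cup L$ with $U\cong C_3$ and $L$ a line of $24$ elements in three consecutive blocks of $8$, such that in each block every subset of $U$ occurs as the set of in-neighbors in $U$ of some element. Suppose $U\cup L=P\sqcup R$ with $P,R$ transitive. Since $U$ is not transitive, there are $u\in U\cap P$ and $u'\in U\cap R$. The word of $u$ over $L\cap P$ has no $+$ before a $-$, so it is nonconstant on at most one block; the same holds for the word of $u'$ over $L\cap R$. Hence there is a block $J$ and signs $\epsilon,\epsilon'$ such that $u$ has only the letter $\epsilon$ over $J\cap P$ and $u'$ has only the letter $\epsilon'$ over $J\cap R$. An element of $J$ at which $u$ has the letter opposite to $\epsilon$ and $u'$ the letter opposite to $\epsilon'$ lies in neither $P$ nor $R$.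
\end{proof}

\subsection*{Cells as set-homogeneous pairs}
We need Lemma~\ref{lem:nottwo} for a cell. Placing the configuration of its proof directly into $\Delta(L,p)$ would mean embedding a $3$-cycle with a double line attached, which we cannot yet do. Instead we show that the cell, with the group $G_{(L)}$, is itself a rich pair. The difficulty is that an element of $G$ carrying $X\cup L$ onto $Y\cup L$ might move $L$. Anchors do not help, because $L$ is fixed while $|X|$ is unbounded. What helps is that all vertices of $X$ have the same word.

A \emph{run} of a word is a maximal block of equal letters. A word is \emph{good} if it starts with $+$, ends with $-$ and has at least four runs. A \emph{module} of a tournament $Z$ is a subset $M$ such that no vertex of $Z\setminus M$ is mixed over $M$. If $M,M'$ are disjoint nonempty modules, then $M\to M'$ or $M'\to M$; and $M\cap Z'$ is a module of $Z'$ for every $Z'\subseteq Z$.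

\begin{lemma}\label{lem:modules}
Let $Z=X\cup L$ with $X$ finite and nonempty and $L$ a line, and suppose all vertices of $X$ have the same good word $p$. Then every automorphism $\beta$ of $Z$ preserves $X$ and fixes $L$ pointwise.
\end{lemma}

\begin{proof}
Let $R_1,\dots,R_s\subseteq L$ be the intervals carrying the runs of $p$; here $s\ge4$ is even. The \emph{blocks} $X,R_1,\dots,R_s$ are modules that partition $Z$. Any set containing one vertex from each block is a copy of the quotient
\[
Q=\{v\}\cup(r_1\to\dots\to r_s),\qquad v\to r_j \ (j\text{ odd}),\quad r_j\to v\ (j\text{ even}).
\]
The cycle $r_1\to\dots\to r_s\to v\to r_1$ passes through all vertices, so $Q$ has no source or sink. We show that the blocks are determined by $Z$ alone and that $Q$ is rigid.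

\emph{A module $M$ of $Q$ with $|M|\ge2$ equals $Q$.} We use repeatedly that $m\to z\to m'$ with $m,m'\in M$ forces $z\in M$. If $v\notin M$, then $M$ contains some $r_i,r_j$ with $i<j$, hence all $r_h$ between them, hence $r_i$ and $r_{i+1}$, over which $v$ is mixed. So $v\in M$, and some $r_i\in M$. If $i$ is odd, then $r_i\to r_s\to v$ gives $r_s\in M$, and $v\to r_1\to r_s$ gives $r_1\in M$. If $i$ is even, then $v\to r_1\to r_i$ gives $r_1\in M$, and $r_1\to r_s\to v$ gives $r_s\in M$. Finally $r_1\to r_j\to r_s$ gives $r_j\in M$ for $1<j<s$.

\emph{A module $M$ of $Z$ that meets two blocks equals $Z$.} Choose one vertex from each block, from $M$ where possible. This is a copy of $Q$ that $M$ meets in a module with at least two elements, so $M$ meets every block. If some $z\in Z$ were outside $M$, then $z\to M$ or $M\to z$, and the block of $z$ would be a source or sink of $Q$.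

Hence the blocks are exactly the maximal proper modules of $Z$. So $\beta$ permutes them and induces an automorphism of $Q$. If that automorphism were nontrivial, Lemma~\ref{lem:pointaut}(a) would give $Q=[N,C_3,P]$ with $N,P$ lines and $|N|+|P|=s-2>0$, and $Q$ would have a source or sink. So $\beta(X)=X$, and $\beta$ preserves the line $L$ and fixes it pointwise.
\end{proof}

The number of runs is used only in the last step, and it is needed: for $p={+}{-}$ and $|X|=1$ the tournament $Z$ is $C_3$.

\begin{lemma}\label{lem:cell}
If $(T,G)$ is rich and $p$ is a good word over the line $L\subseteq T$, then $(\Delta(L,p),G_{(L)})$ is rich.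
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:contents} the cell is infinite and embeds $D$ and $D^*$. Let $\theta\colon X\to Y$ be an isomorphism between finite nonempty subsets of the cell. Extending $\theta$ by the identity on $L$ gives an isomorphism $\hat\theta\colon X\cup L\to Y\cup L$, so some $g\in G$ maps $X\cup L$ onto $Y\cup L$. By Lemma~\ref{lem:modules}, $\hat\theta^{-1}g$ preserves $X$ and fixes $L$ pointwise. Hence $g\in G_{(L)}$ and $g(X)=Y$.
\end{proof}

\begin{proposition}\label{prop:D}
If $(T,G)$ is rich, then $D$ or $D^*$ is robust for $T$.
\end{proposition}

\begin{proof}
Suppose not, and let $D\cup M$ and $D^*\cup M'$, with $M,M'$ lines, be omitted by $T$. Let $q_0$ be the word over $M$ of the source of $D$, and $q_1,q_2,q_3$ the words of its cycle $e_1\to e_2\to e_3\to e_1$. Let $q_0',\dots,q_3'$ be the words over $M'$ of the sink and the cycle of $D^*$, in the same way. There are now two unknowns, the side of $x$ on which the cycle appears and its orientation, so we use four copies. Let $L\subseteq T$ be a line made of seven consecutive blocks, with words over $L$ as follows: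
\[
\begin{array}{c|ccccccc}
 & & M & M & M' & M' & & \\ \hline
p_0 & {+}{-} & q_0 & q_0 & q_0' & q_0' & {+}{-}{-}{-} & +^{10}-^{10}\\
p_1 & {+}{-} & q_1 & q_2 & q_1' & q_2' & {-}{+}{-}{-} & +^{10}-^{10}\\
p_2 & {+}{-} & q_2 & q_1 & q_2' & q_1' & {-}{-}{+}{-} & +^{10}-^{10}\\
p_3 & {+}{-} & q_3 & q_3 & q_3' & q_3' & {-}{-}{-}{+} & +^{10}-^{10}
\end{array}
\]
The words are pairwise distinct, and the first and last blocks make them good. Put $\Delta_i=\Delta(L,p_i)$ and fix $x\in\Delta_0$, which is nonempty by Lemma~\ref{lem:contents}. Since $x\notin\Delta_3$, we have $\Delta_3=(\Delta_3\cap x^+)\sqcup(\Delta_3\cap x^-)$. By Lemmas~\ref{lem:cell} and~\ref{lem:nottwo}, one of the two parts contains a $3$-cycle.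

If $\Delta_3\cap x^+$ does, Lemma~\ref{lem:triangle} with $X=\{x\}$ gives a $3$-cycle on vertices $x_i\in\Delta_i\cap x^+$, $i=1,2,3$. Then $\{x,x_1,x_2,x_3\}\cong D$, and it forms $D\cup M$ with the first copy of $M$ if $x_1\to x_2\to x_3\to x_1$, and with the second copy if $x_2\to x_1\to x_3\to x_2$. If $\Delta_3\cap x^-$ contains a $3$-cycle, the last statement of Lemma~\ref{lem:triangle} gives a $3$-cycle on vertices $x_i\in\Delta_i\cap x^-$, and $\{x,x_1,x_2,x_3\}\cong D^*$ forms $D^*\cup M'$ with the first or the second copy of $M'$, according to the same two orientations. Each case contradicts the choice of $M$ and $M'$.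
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $(T,G)$ satisfy the hypothesis of the theorem. If $T$ is finite, then $|T|\le3$ by Proposition~\ref{prop:finite}, and Lemma~\ref{lem:rotation} gives the first assertion. If $T$ is infinite and not rich, it omits $D$ and $D^*$, and Proposition~\ref{prop:local} applies. Let $(T,G)$ be rich. By Proposition~\ref{prop:D} and Corollary~\ref{cor:all}, $T$ embeds every finite tournament. We verify the hypotheses of Lemma~\ref{lem:criterion}.

\emph{Condition (i).} Let $U\subseteq T$ be finite. Form an abstract tournament $U\cup L$ in which the line $L$ consists of a separator and an anchor for $U$; it is rigid by Lemma~\ref{lem:anchor}(b). Let $e$ embed it in $T$, and choose $g\in G$ with $g(e(U))=U$ as sets. Then $W=g(e(U\cup L))$ is rigid and contains $U$.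

\emph{Condition (ii).} Let $\varphi\colon U\to V$ and $x\in T\setminus U$ be given, and put $V_1=\varphi(U\cap x^-)$, $V_2=\varphi(U\cap x^+)$. By (i), $V$ lies in a finite rigid $W\subseteq T$. An abstract extension $W\cup\{v\}$ with $V_1\to v\to V_2$ embeds in $T$, and by Lemma~\ref{lem:base} it embeds over $W$. Sending $x$ to the image of $v$ extends $\varphi$.

This proves the first assertion in all cases. Taking $G=\operatorname{Aut}(T)$ shows that every set-homogeneous tournament is homogeneous; in particular no countably infinite tournament is set-homogeneous but not homogeneous. The restriction of an automorphism of $T$ to a finite set is an isomorphism between finite subsets, so it is induced by $G$, which is the density of $G$. Finally, a countable tournament is set-homogeneous if and only if it is homogeneous, so by Theorem~\ref{thm:lachlan} it is one of the five listed. Conversely all five are homogeneous: in $I_1$ and $C_3$ every isomorphism between subsets is the restriction of a rotation, an order isomorphism between finite subsets of $\mathbb{Q}$ extends piecewise linearly, $S(2)$ was treated in Remark~\ref{rem:S2}, and $T^\infty$ is homogeneous by definition. \qed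

\begin{remark}
The assumption that $T$ is a tournament enters in two ways. It makes arcs and lines rigid, which starts every argument; Example~\ref{ex:pentagon} fails exactly because a nonadjacent pair is not rigid. And it leaves only two possibilities for the unknown relation between two new vertices of an amalgam, both of which the constructions in Lemmas~\ref{lem:DD}, \ref{lem:double} and~\ref{lem:triangle} turn to account.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GMPR}
Robert Gray, Dugald Macpherson, Cheryl E. Praeger, Gordon F. Royle,
\emph{Set-homogeneous directed graphs},
arXiv:1011.4216 (2010).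

\bibitem{Lachlan}
A. H. Lachlan,
\emph{Countable homogeneous tournaments},
Trans. AMS 284 (1984), 431--461.

\end{thebibliography}
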